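\title{Triangulated spheres of unbounded Markov degree}

\begin{abstract}
To a simplicial complex $\Gamma$ one attaches the toric ideal $I_\Gamma$ of its binary hierarchical model. A conjecture stated by Engstrom, Kahle and Sullivant asserts that $I_\Gamma$ is generated by binomials of degree at most $2^{n+1}$ when $\Gamma$ triangulates the $n$-sphere. We show that this holds for $n=0,1$ and fails for every $n\ge 2$; for such $n$ no bound depending only on $n$ exists. The main tool is a triangulated $2$-sphere with $4N^2+2$ vertices whose model contains the model of the complete graph $K_N$. Along a sequence of $n$-spheres with $m$ vertices the degree grows at least like $2^{c\sqrt m}$, while for $2$-spheres it is at most $2^{O(m\log m)}$.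
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb K$ be any field and let $\Gamma$ be a simplicial complex on a finite set $V$, every element of $V$ being a vertex of $\Gamma$. A \emph{configuration} is an element $x\in\{0,1\}^V$, and $x_F$ is its restriction to $F\subseteq V$. Take one variable $p_x$ for each configuration $x$ and one variable $a^F_y$ for each facet $F$ of $\Gamma$ and each $y\in\{0,1\}^F$. The \emph{binary hierarchical model ideal} of $\Gamma$ is
\[
I_\Gamma=\ker\bigl(\mathbb K[p_x]\to\mathbb K[a^F_y]\bigr),\qquad p_x\mapsto\prod_{F\text{ facet of }\Gamma}a^F_{x_F}.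
\]
One can allow $d_j$ levels at the vertex $j$ and obtain ideals $I_{\Gamma,\mathbf d}$; only the case $\mathbf d=\mathbf 2=(2,\dots,2)$ occurs here, so $I_\Gamma$ means $I_{\Gamma,\mathbf 2}$.

The ideal has a combinatorial description. A \emph{table} is a function $u\colon\{0,1\}^V\to\mathbb N$, that is, a finite multiset of configurations. We picture it as a $0/1$-matrix with columns indexed by $V$, up to permutation of the rows; the number of rows is $|u|=\sum_x u(x)$, the degree of the monomial $p^u=\prod_x p_x^{u(x)}$. For $F\subseteq V$ the \emph{$F$-margin} $u_F(y)=\sum_{x:\,x_F=y}u(x)$ counts the rows that show the pattern $y$ in the columns $F$. The monomial $p^u$ maps to $\prod_F\prod_y(a^F_y)^{u_F(y)}$, so two monomials have the same image exactly when their tables have the same facet margins. The \emph{fiber} of $u$ is the set of all tables with the same facet margins as $u$. A polynomial $\sum_u c_up^u$ lies in $I_\Gamma$ if and only if the $c_u$ sum to zero over each fiber. Hence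
\begin{equation}\label{eq:span}
I_\Gamma\text{ is spanned over }\mathbb K\text{ by the binomials }p^u-p^v\text{ with }u,v\text{ in one fiber.}
\end{equation}
Since $|u|=\sum_y u_F(y)$, tables in one fiber have the same number of rows, and $I_\Gamma$ is homogeneous.

A \emph{Markov basis} of $I_\Gamma$ is a generating set consisting of binomials $p^u-p^v$. The \emph{Markov degree} $\operatorname{md}(\Gamma)$ is the least $d$ such that $I_\Gamma$ is generated by binomials of degree at most $d$. Equivalently, it is the least $d$ such that every minimal Markov basis consists of binomials of degree at most $d$: finite, hence minimal, Markov bases exist by \eqref{eq:span} and the Hilbert basis theorem, and if $I_\Gamma$ is generated in degree at most $d$, then the elements of degree at most $d$ of any Markov basis already generate. By Lemma~\ref{lem:moves} below, $\operatorname{md}(\Gamma)\le d$ means that any two tables with the same margins are joined by a chain of tables with these margins in which each step exchanges at most $d$ rows. So the Markov degree measures how many rows may have to be changed at once.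

If $\Gamma$ is a full simplex, the facet margin is the table itself and $I_\Gamma=0$. The next case is the smallest sphere. For an integer vector $w$ write $w^\pm=\max(\pm w,0)$, so that $w=w^+-w^-$.

\begin{example}[boundary of a simplex]\label{ex:simplex}
Let $|V|=n+2$ and let the facets of $\Gamma$ be the sets $V\setminus\{j\}$, so that $|\Gamma|\cong S^n$. Tables $u,v$ lie in one fiber if and only if $w=u-v$ satisfies $w(x)+w(x')=0$ whenever $x,x'$ differ in one coordinate. This says $w=\lambda w_0$ with $\lambda\in\mathbb Z$ and $w_0(x)=(-1)^{\sum_j x_j}$. Let $\lambda\ge0$ and $r=u-\lambda w_0^+=v-\lambda w_0^-$. Then $r\ge0$, because $r(x)$ is $v(x)$ or $u(x)$ according as $\sum_jx_j$ is even or odd. So $p^u-p^v=p^r\bigl((p^{w_0^+})^\lambda-(p^{w_0^-})^\lambda\bigr)$ is a multiple of $p^{w_0^+}-p^{w_0^-}$. By \eqref{eq:span}, $I_\Gamma$ is principal, generated by the product of the $p_x$ with $\sum_jx_j$ even minus the product of those with $\sum_jx_j$ odd. Its degree is $2^{n+1}$, so $\operatorname{md}(\Gamma)=2^{n+1}$. For $n=0$ the generator is $p_{00}p_{11}-p_{01}p_{10}$.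
\end{example}

For $n=1$ the triangle thus has Markov degree $4$, and longer cycles need no more: their Markov degree is at most $4$ by a result of Develin and Sullivant \cite{DS}. One may guess that this persists. A facet margin of an $n$-sphere has $2^{n+1}$ entries however many vertices there are, each facet sees only its own $n+1$ columns, and in a large sphere distant columns seem to interact weakly. The following conjecture is stated in \cite{EKS}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\Gamma$ is a triangulation of the sphere $S^n$, that is, a simplicial complex with $|\Gamma|$ homeomorphic to $S^n$, then $\operatorname{md}(\Gamma)\le 2^{n+1}$.}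
\medskip

\begin{theorem}\label{thm:A}
Let $n\ge2$ and let $L\ge4$ be even. There is a triangulation $\Gamma$ of $S^n$ with $4(L+1)^2+2+2(n-2)$ vertices such that every Markov basis of $I_\Gamma$ contains, up to sign, one particular binomial of degree $L$.
\end{theorem}

The choice $L=2^{n+1}+2$ contradicts the conjecture. For $n=2$ this is $L=10>8$, on a $2$-sphere with $486$ vertices.

\begin{theorem}\label{thm:B}
The conjecture is true for $n=0,1$ and false for every $n\ge2$. For each $n\ge2$ the Markov degree is unbounded over the triangulations of $S^n$.
\end{theorem}

\begin{theorem}\label{thm:C}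
\begin{enumerate}
\item[(a)] For all $n\ge2$ and $q\ge0$ there is a triangulation $\Gamma$ of $S^n$ with $m=4(36q+11)^2+2+2(n-2)$ vertices such that every Markov basis of $I_\Gamma$ contains, up to sign, one particular binomial of degree $27\cdot3^q-18$. Thus for each $n\ge 2$ the Markov degree is at least $2^{c\sqrt m}$, with a constant $c>0$, along a sequence of triangulations of $S^n$ with $m\to\infty$ vertices.
\item[(b)] If a simplicial complex $\Gamma$ has $f$ faces, including $\emptyset$, then $I_\Gamma$ is generated in degree at most $\frac12(2f+1)^f$. For a $2$-sphere with $m$ vertices $f=6m-9$, so the bound is $2^{O(m\log m)}$.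
\end{enumerate}
\end{theorem}

We do not determine the exact growth rate between these two bounds.

The guess fails because margins can vanish. If a pattern on a facet has count zero in $u$, then no row of any table in the fiber of $u$ shows it. Facets therefore act as local constraints on the rows, and local constraints can carry a bit across the whole sphere. On a triangulated surface two such signals can even cross. This lets a $2$-sphere imitate the complete graph $K_N$, viewed as the $1$-dimensional complex whose facets are all pairs (Section~\ref{sec:sphere}). It remains to find fibers of $K_N$ that consist of two tables with many rows and no common row: an even cycle gives degree $N-1$ (Section~\ref{sec:cycle}), and a repeated tripling gives degree exponential in $N$ (Section~\ref{sec:triple}). Suspension raises the dimension. Section~\ref{sec:upper} proves the upper bound.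

\section{Fibers, penalties and simulations}\label{sec:tools}

Let $B$ be a set of binomials in $I_\Gamma$. For $p^a-p^b\in B$ and any table $r$, join the tables $r+a$ and $r+b$ by an edge. They lie in one fiber, so each fiber becomes a graph.

\begin{lemma}\label{lem:moves}
The set $B$ generates $I_\Gamma$ if and only if every fiber is connected.
\end{lemma}

\begin{proof}
If $u,v$ are joined by a path, then $p^u-p^v$ is a telescoping sum of terms $\pm p^r(p^a-p^b)$. So if all fibers are connected, $B$ generates $I_\Gamma$ by \eqref{eq:span}. Conversely, let $\mathcal C$ be the connected component of $u$ and let $\lambda$ be the linear functional on $\mathbb K[p_x]$ with $\lambda(p^{t})=1$ for $t\in\mathcal C$ and $\lambda(p^{t})=0$ otherwise. It vanishes on every $p^r(p^a-p^b)$, hence on the ideal generated by $B$. If that ideal is $I_\Gamma$ and $v$ lies in the fiber of $u$, then $0=\lambda(p^u-p^v)=1-\lambda(p^v)$, so $v\in\mathcal C$.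
\end{proof}

To force a generator of high degree we look for a fiber that can be connected in only one way. A fiber is \emph{tight} if it has exactly two elements $u\ne v$ and $\operatorname{supp}u\cap\operatorname{supp}v=\emptyset$; its \emph{degree} is $|u|=|v|$.

\begin{lemma}\label{lem:tight}
If $\{u,v\}$ is a tight fiber, then every Markov basis of $I_\Gamma$ contains $\pm(p^u-p^v)$, and $I_\Gamma$ is not generated by elements of degree less than $|u|$.
\end{lemma}

\begin{proof}
Let $B$ be a Markov basis. By Lemma~\ref{lem:moves}, $u$ and $v$ are adjacent: $\{u,v\}=\{r+a,r+b\}$ with $p^a-p^b\in B$. Then $r\le u$ and $r\le v$, so $r=0$ by disjointness of the supports, and $p^a-p^b=\pm(p^u-p^v)$. If $I_\Gamma$ were generated by elements of degree less than $|u|$, it would be generated by their homogeneous components, and by \eqref{eq:span} each of these is a linear combination of binomials of the same degree. The binomials of degree less than $|u|$ in $I_\Gamma$ would form a Markov basis, against the first part.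
\end{proof}

Disjointness is needed: if $u$ and $v$ share a row $x$, then $p^u-p^v$ is $p_x$ times a binomial of $I_\Gamma$ of smaller degree.

Next we record what a fiber remembers. A function $g\colon\{0,1\}^V\to\mathbb R$ is \emph{$\Gamma$-local} if it is a sum of functions each of which depends only on $x_G$ for some face $G$. A nonnegative $\Gamma$-local function is called a \emph{penalty}. For $G\subseteq V$ the \emph{moment} $\mu_G(u)=\sum_xu(x)\prod_{j\in G}x_j$ is the number of rows with a $1$ in every column of $G$; in particular $\mu_\emptyset(u)=|u|$.

\begin{lemma}\label{lem:local}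
\begin{enumerate}
\item[(a)] If $g$ is $\Gamma$-local, then $\sum_xu(x)g(x)$ is constant on fibers. If $g$ is a penalty that vanishes on every row of $u$, then it vanishes on every row of every table in the fiber of $u$.
\item[(b)] Tables $u,v$ lie in one fiber if and only if $\mu_G(u)=\mu_G(v)$ for all faces $G$ of $\Gamma$, including $G=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every face lies in a facet, so we may assume $g(x)=\gamma(x_F)$ for a facet $F$; then $\sum_xu(x)g(x)=\sum_yu_F(y)\gamma(y)$. For a penalty, a sum of nonnegative terms that equals zero has all terms zero.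

(b) The function $\prod_{j\in G}x_j$ is $\Gamma$-local, which gives one direction. Conversely, for a facet $F$ and $y\in\{0,1\}^F$,
\[
u_F(y)=\sum_xu(x)\prod_{j\in F:\,y_j=1}x_j\prod_{j\in F:\,y_j=0}(1-x_j),
\]
and expanding the product writes $u_F(y)$ as a fixed integer combination of the $\mu_G(u)$ with $G\subseteq F$.
\end{proof}

Penalties confine a fiber to a set of configurations, and on that set the margins of $\Gamma$ may carry exactly the information of the margins of another complex. Let $\Gamma'$ be a complex on $V'$ and let $\varphi\colon\{0,1\}^{V'}\to\{0,1\}^V$ be injective. For a table $u$ on $V'$ let $\varphi_*u$ be the table on $V$ obtained by applying $\varphi$ to each row. We call $\varphi$ a \emph{simulation of $\Gamma'$ in $\Gamma$} if for every $u$ the $\Gamma$-fiber of $\varphi_*u$ is the image under $\varphi_*$ of the $\Gamma'$-fiber of $u$. Since $\varphi$ is injective, $\varphi_*$ preserves distinctness of tables and disjointness of supports, so a simulation takes tight fibers to tight fibers of the same degree.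

\begin{lemma}\label{lem:sim}
An injective map $\varphi$ is a simulation of $\Gamma'$ in $\Gamma$ if the following hold.
\begin{enumerate}
\item[(S1)] The image of $\varphi$ is the zero set of a penalty for $\Gamma$.
\item[(S2)] For every facet $F$ of $\Gamma$ there is a facet $F'$ of $\Gamma'$ such that $\varphi(t)_F$ is a function of $t_{F'}$.
\item[(S3)] For every facet $F'$ of $\Gamma'$ there is a facet $F$ of $\Gamma$ such that $t_{F'}$ is a function of $\varphi(t)_F$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (S1) and Lemma~\ref{lem:local}(a), every table in the fiber of $\varphi_*u$ has the form $\varphi_*u'$. It remains to see that $\varphi_*u,\varphi_*u'$ have equal $\Gamma$-margins if and only if $u,u'$ have equal $\Gamma'$-margins. If $\varphi(t)_F=\beta(t_{F'})$ for all $t$, then $(\varphi_*u)_F(y)=\sum_{\beta(y')=y}u_{F'}(y')$; so (S2) gives ``if''. If $t_{F'}=\gamma(\varphi(t)_F)$ for all $t$, then $u_{F'}(y')=\sum_{\gamma(y)=y'}(\varphi_*u)_F(y)$; so (S3) gives ``only if''.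
\end{proof}

In words, $\Gamma$ must reveal nothing that $\Gamma'$ hides (S2) and everything that $\Gamma'$ reveals (S3). The simplest instance reduces all dimensions $n\ge2$ to $n=2$. The \emph{suspension} $\Sigma\Gamma$ is the complex on $V\sqcup\{s,s'\}$ with facets $F\cup\{s\}$ and $F\cup\{s'\}$ for $F$ a facet of $\Gamma$. It is the union of two cones over $\Gamma$, so $|\Sigma\Gamma|\cong S^{n+1}$ if $|\Gamma|\cong S^n$.

\begin{lemma}\label{lem:susp}
The map $x\mapsto(x,0,0)$ is a simulation of $\Gamma$ in $\Sigma\Gamma$.
\end{lemma}

\begin{proof}
The image is the zero set of the penalty $x_s+x_{s'}$. On $F\cup\{s\}$ and on $F\cup\{s'\}$ the image of $x$ restricts to $(x_F,0)$, which determines and is determined by $x_F$.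
\end{proof}

\section{A $2$-sphere that simulates the complete graph}\label{sec:sphere}

To simulate $K_N$ we need, by (S3), a triangle that sees $t_i$ and $t_j$ for every pair $i\neq j$. One vertex per bit does not suffice, since a triangulated $2$-sphere with $m$ vertices has $3m-6$ edges, fewer than $\binom m2$ for $m\ge5$. So each bit $t_i$ must be copied to many vertices along a track, every two tracks must meet, and tracks must pass through one another. The following five vertices do all of this.

\begin{example}[the crossing]\label{ex:cross}
Take a $4$-cycle $h,v,h',v'$ and a center $c$, with triangles $chv$, $cvh'$, $ch'v'$, $cv'h$. Let $g(x)$ be the number of triangles on which the sum of the three values is odd; this is a penalty. If $g(x)=0$, then modulo $2$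
\[
x_c=x_h+x_v=x_v+x_{h'}=x_{h'}+x_{v'}=x_{v'}+x_h ,
\]
so $x_h=x_{h'}=t$, $x_v=x_{v'}=r$ and $x_c=t+r$. Of the $32$ configurations four survive, one for each $(t,r)$. The bit $t$ passes from $h$ to $h'$ while $r$ passes from $v$ to $v'$, and each triangle shows $(t+r,t,r)$, which is the pair $(t,r)$ and nothing more. If $x_c$ is added to the penalty, then also $t=r$, and the two tracks are joined.
\end{example}

The parity constraint involves three values at once, so it needs a facet with three vertices; this is where dimension $2$ enters. We arrange $N^2$ crossings in a grid with $N$ horizontal and $N$ vertical tracks and join the $i$th horizontal track to the $i$th vertical one. Between four crossings a quadrilateral hole remains. Cutting it by a diagonal would create a triangle that can see three different bits, against (S2). Instead we cone the hole from a new vertex frozen at $0$, and we treat the outer boundary in the same way.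

Cut each unit square of the integer grid in $\mathbb R^2$ along the diagonal that joins its two corners with odd coordinate sum. This triangulates the plane. Each triangle has exactly one vertex $p$ with even coordinate sum, and the four triangles at such a $p$ form the \emph{diamond} $\{y\in\mathbb R^2:\|y-p\|_1\le1\}$ with center $p$. Fix $N\ge2$, write $[N]=\{1,\dots,N\}$, and name the points
\[
\begin{array}{ll}
c_{i,j}=(2j,2i), & i,j\in[N],\\
z_{i,j}=(2j+1,2i+1), & 1\le i,j\le N-1,\\
h_{i,j}=(2j+1,2i), & i\in[N],\ 0\le j\le N,\\
v_{i,j}=(2j,2i+1), & 0\le i\le N,\ j\in[N].
\end{array}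
\]
Let $\mathcal D_N$ be the subcomplex formed by the triangles of the diamonds centered at the $c_{i,j}$ and the $z_{i,j}$; see Figure~\ref{fig:disc}. In cyclic order, the corners of the diamond at $c_{i,j}$ are $h_{i,j-1},v_{i-1,j},h_{i,j},v_{i,j}$, and those of the diamond at $z_{i,j}$ are $h_{i,j},v_{i,j+1},h_{i+1,j},v_{i,j}$. So the vertices of $\mathcal D_N$ are exactly the listed points.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \x in {2,4,6} {\foreach \y in {2,4,6} {
  \filldraw[fill=gray!25] (\x-1,\y)--(\x,\y-1)--(\x+1,\y)--(\x,\y+1)--cycle;
  \draw (\x-1,\y)--(\x+1,\y) (\x,\y-1)--(\x,\y+1);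
  \fill (\x,\y) circle (3pt);}}
\foreach \x in {3,5} {\foreach \y in {3,5} {
  \draw (\x-1,\y)--(\x+1,\y) (\x,\y-1)--(\x,\y+1);
  \filldraw[fill=white] (\x,\y) circle (3pt);}}
\draw[very thick] (2,2) rectangle (6,6);
\foreach \x in {1,2,3} {
  \node[left] at (1,2*\x) {$h_{\x,0}$};
  \node[below] at (2*\x,1) {$v_{0,\x}$};}
\end{tikzpicture}
\caption{The triangulated disc $\mathcal D_3$. Each shaded diamond is a crossing with center $c_{i,j}$ (black); each white diamond has a center $z_{i,j}$ (white) frozen at $0$. The bit $t_i$ travels along the horizontal line through $h_{i,0}$ and the vertical line through $v_{0,i}$, skipping the black centers. The thick square is $Q=[2,6]^2$. Coning the boundary from one more vertex gives the $2$-sphere $\Gamma_3$.}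
\label{fig:disc}
\end{figure}

\begin{lemma}\label{lem:disc}
The space $|\mathcal D_N|$ is a closed disc, and every edge of its boundary joins an $h$-vertex to a $v$-vertex.
\end{lemma}

\begin{proof}
Let $Q=[2,2N]^2$. The integer points of $Q$ with even coordinate sum are exactly the $c_{i,j}$ (both coordinates even) and the $z_{i,j}$ (both odd), so $|\mathcal D_N|$ is the union of the diamonds with center in $Q$. A unit square contained in $Q$ has its two even corners in $Q$, so both of its triangles belong to $\mathcal D_N$. Hence $Q\subseteq|\mathcal D_N|$.

A diamond with center in the interior of $Q$ lies in $Q$. A center $c$ on $\partial Q$ has a coordinate equal to $2$ or $2N$, so it is one of the $c_{i,j}$. Let $P_c$ be the union of those triangles of its diamond that are not contained in $Q$, and let $\alpha_c$ be the arc formed by the two unit segments of $\partial Q$ that end at $c$. If $c$ is not a corner of $Q$, then $P_c$ consists of two triangles that together form a triangle with base $\alpha_c$. If $c$ is a corner, then $P_c$ is three quarters of the diamond. In both cases $P_c$ is a disc, $P_c\cap Q=\alpha_c$, and $\alpha_c\subseteq\partial P_c$.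

Let $c\ne c'$ be two such centers. Their difference has even coordinates, so their diamonds meet only if $c-c'$ is $(\pm2,0)$ or $(0,\pm2)$, and then only in the midpoint of $c$ and $c'$. This point lies in $Q$ and at distance $1$ from both centers, so it is an endpoint of both $\alpha_c$ and $\alpha_{c'}$. Now attach the $P_c$ to $Q$ one at a time. Each $P_c$ meets the union built so far exactly in $\alpha_c$. Two discs that meet in a common boundary arc have a disc as their union, and its boundary contains the rest of both boundaries. Since the arcs $\alpha_c$ overlap only in endpoints, the arcs not yet used stay in the boundary, and every step yields a disc.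

An edge that contains a center $c_{i,j}$ or $z_{i,j}$ lies in two triangles of the diamond at that center, so it is not a boundary edge. The other edges are sides of diamonds, and these join an $h$-vertex to a $v$-vertex.
\end{proof}

Let $z_\infty$ be a new vertex and let $\Gamma_N$ be the union of $\mathcal D_N$ with the cone $z_\infty*\partial\mathcal D_N$. This is a simplicial complex, and $|\Gamma_N|$ consists of two discs glued along their boundary circles, so $|\Gamma_N|\cong S^2$. It has $2N(N+1)+N^2+(N-1)^2+1=4N^2+2$ vertices. Its facets are of two kinds:
\begin{itemize}
\item \emph{$c$-triangles} $\{c_{i,j},h,v\}$ with $h\in\{h_{i,j-1},h_{i,j}\}$ and $v\in\{v_{i-1,j},v_{i,j}\}$;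
\item \emph{$z$-triangles} $\{z,h_{a,b},v_{a',b'}\}$, where $z$ is $z_\infty$ or some $z_{i,j}$.
\end{itemize}
Define $\varphi\colon\{0,1\}^N\to\{0,1\}^{V(\Gamma_N)}$ by giving $\varphi(t)$ the values
\[
h_{i,j}\mapsto t_i,\qquad v_{i,j}\mapsto t_j,\qquad c_{i,j}\mapsto t_i+t_j \bmod 2,\qquad z_{i,j},\,z_\infty\mapsto0 .
\]
It is injective, since $t_i$ is the value at $h_{i,0}$.

\begin{proposition}\label{prop:sim}
The map $\varphi$ is a simulation of $K_N$ in $\Gamma_N$.
\end{proposition}

\begin{proof}
We check the conditions of Lemma~\ref{lem:sim}.

(S1) Let $g(x)$ be the number of $c$-triangles on which the sum of the three values of $x$ is odd, plus $\sum_ix_{c_{i,i}}$, plus the sum of $x_z$ over all $z$-vertices. This is a penalty. It vanishes at $\varphi(t)$, because a $c$-triangle at $c_{i,j}$ shows $(t_i+t_j,t_i,t_j)$ and $c_{i,i}$ has the value $0$. Conversely let $g(x)=0$. Example~\ref{ex:cross} at $c_{i,j}$ gives $x_{h_{i,j-1}}=x_{h_{i,j}}$ and $x_{v_{i-1,j}}=x_{v_{i,j}}$ for all $i,j\in[N]$. So $x_{h_{i,j}}=t_i$ depends only on $i$, $x_{v_{i,j}}=r_j$ depends only on $j$, and $x_{c_{i,j}}=t_i+r_j\bmod2$. From $x_{c_{i,i}}=0$ we get $r_i=t_i$, and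 $x_z=0$ at all $z$-vertices. Hence $x=\varphi(t)$.

(S2) On a $c$-triangle at $c_{i,j}$ the restriction of $\varphi(t)$ depends only on $t_i,t_j$. On $\{z,h_{a,b},v_{a',b'}\}$ it is $(0,t_a,t_{b'})$ and depends only on $t_a,t_{b'}$. In either case at most two indices occur, and as $N\ge2$ they lie in an edge of $K_N$.

(S3) For $i\ne j$ any $c$-triangle at $c_{i,j}$ shows $t_i$ and $t_j$.
\end{proof}

\begin{corollary}\label{cor:transfer}
Let $N\ge2$ and $n\ge2$. If $K_N$ has a tight fiber of degree $d$, then there is a triangulation $\Gamma$ of $S^n$ with $4N^2+2+2(n-2)$ vertices such that every Markov basis of $I_\Gamma$ contains, up to sign, one particular binomial of degree $d$.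
\end{corollary}

\begin{proof}
Let $\Gamma$ be the $(n-2)$-fold suspension of $\Gamma_N$. It has a tight fiber of degree $d$ by Proposition~\ref{prop:sim} and Lemma~\ref{lem:susp}. Apply Lemma~\ref{lem:tight}.
\end{proof}

\section{Even cycles and the failure of the conjecture}\label{sec:cycle}

From now on we work with $K_N$. By Lemma~\ref{lem:local}(b), a fiber of $K_N$ fixes the number of rows, the number of ones in each column, and for each pair of columns the number of rows with ones in both. Every polynomial of degree at most $2$ in the coordinates is $K_N$-local.

\begin{example}\label{ex:L4}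
Let $N=5$ and consider
\[
u_0=\left(\begin{array}{cccc|c}1&1&0&0&1\\0&1&1&0&0\\0&0&1&1&1\\1&0&0&1&0\end{array}\right),\qquad
u_1=\left(\begin{array}{cccc|c}1&1&0&0&0\\0&1&1&0&1\\0&0&1&1&0\\1&0&0&1&1\end{array}\right).
\]
In the first four columns the rows are the edges of a $4$-cycle. The last column marks one of the two perfect matchings of the cycle, so it shares exactly one row with each of the other columns, in $u_0$ as in $u_1$. All moments of order at most $2$ agree, and the tables have no common row. Moving a single mark breaks the condition at both ends of its edge, so the marks can only be moved all at once.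
\end{example}

To turn this into a proof we must exclude tables whose rows are not edges. A quadratic penalty does this. Let $W$ be a set of columns and $H$ a simple graph on $W$. A configuration is an \emph{$H$-row} if its ones in $W$ are exactly the two ends of an edge of $H$.

\begin{lemma}\label{lem:Hrows}
The function
\[
g_H(x)=\Bigl(\sum_{v\in W}x_v-2\Bigr)^2+\sum_{\{v,v'\}\notin E(H)}x_vx_{v'},
\]
with the second sum over nonadjacent pairs of distinct vertices of $H$, is a penalty for $K_N$ whose zero set is the set of $H$-rows. If all rows of $u$ are $H$-rows, the same holds for every table in the $K_N$-fiber of $u$, and each edge of $H$ occurs in the same number of rows.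
\end{lemma}

\begin{proof}
The function is nonnegative and quadratic. It vanishes if and only if $x$ has exactly two ones in $W$ and their positions are adjacent in $H$. Lemma~\ref{lem:local}(a) gives the second claim, and in a table of $H$-rows the number of rows with edge $vv'$ is the moment $\mu_{\{v,v'\}}$.
\end{proof}

\begin{proposition}\label{prop:cycle}
For even $L\ge4$ the complex $K_{L+1}$ has a tight fiber of degree $L$.
\end{proposition}

\begin{proof}
Index the columns by $\mathbb Z/L$ and one further symbol $*$. Let $H$ be the cycle on $W=\mathbb Z/L$ with edges $e_i=\{i,i+1\}$; it is simple since $L\ge3$. For $b\in\{0,1\}^{\mathbb Z/L}$ let $u^b$ be the table with $L$ rows whose $i$th row has ones at $i$ and $i+1$, the entry $b_i$ in column $*$, and zeros elsewhere. The moments that do not involve $*$ do not depend on $b$, while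
\[
\mu_{\{*\}}(u^b)=\sum_ib_i,\qquad\mu_{\{v,*\}}(u^b)=b_{v-1}+b_v\quad(v\in\mathbb Z/L),
\]
because $v$ lies on the edges $e_{v-1}$ and $e_v$ only. Since $L$ is even, the parity of $i\in\mathbb Z/L$ is defined. Let $u_0$ and $u_1$ be the tables $u^b$ with $b$ the indicator of the even and of the odd residues. Both have $\mu_{\{*\}}=L/2$ and $\mu_{\{v,*\}}=1$ for all $v$, so they lie in one fiber. A row of $u_0$ and a row of $u_1$ differ in their edge, or else in column $*$, so the supports are disjoint.

Let $U$ be any table in this fiber. By Lemma~\ref{lem:Hrows} its rows are $H$-rows and each edge occurs once, so $U=u^b$ for some $b$. Then $b_{v-1}+b_v=1$ for all $v$, so $b$ alternates around the cycle, and $U$ is $u_0$ or $u_1$.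
\end{proof}

For odd $L$ the equations $b_{v-1}+b_v=1$ have no solution in $\{0,1\}$, and the construction gives nothing.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Corollary~\ref{cor:transfer} with $N=L+1$ and $d=L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $n\ge2$, Theorem~\ref{thm:A} gives triangulations of $S^n$ with Markov degree at least $L$ for every even $L\ge4$. For $n=0$ the complex $\Gamma$ consists of two points, and $\operatorname{md}(\Gamma)=2$ by Example~\ref{ex:simplex}. For $n=1$ it is a cycle of length $m\ge3$. If $m=3$, then $\operatorname{md}(\Gamma)=4$ by Example~\ref{ex:simplex}. If $m\ge4$, the binary $m$-cycle model has a Markov basis of degree at most $4$ by \cite{DS}.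
\end{proof}

\section{Three colors and exponential degree}\label{sec:triple}

In Proposition~\ref{prop:cycle} every row occurs once and the degree is linear in $N$. For exponential degree the rows must occur with large multiplicities. Read column $*$ as a coloring of the edges with two colors. Then $u_0-u_1$ moves one unit from one color to the other on each edge, and each vertex imposes one linear equation on these amounts. With three colors a vertex imposes two equations, and two equations can both copy an amount and add amounts. Copying and adding together multiply.

\subsection*{Colored edges}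
Let $H$ be a simple graph, and for each vertex $v$ let $C_v\subseteq\mathbb Z/3$ be a set of allowed colors. For an edge $e=vv'$ put $C_e=C_v\cap C_{v'}$. An \emph{atom} is a pair $(e,k)$ with $e\in E(H)$ and $k\in C_e$; let $S$ be the set of atoms. Index the columns by $V(H)\sqcup\mathbb Z/3$, so that $N=|V(H)|+3$, and identify $(e,k)$ with the configuration that has ones exactly at the two ends of $e$ and at $k$. For $w\in\mathbb Z^S$ set $w(e,k)=0$ when $k\notin C_e$. Let $\Lambda\subseteq\mathbb Z^S$ be the lattice of all $w$ with
\begin{align}
\sum_{k}w(e,k)&=0\qquad\text{for every edge }e,\label{eq:edge}\\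
\sum_{e\ni v}w(e,k)&=0\qquad\text{for every vertex }v\text{ and every color }k.\label{eq:vertex}
\end{align}

\begin{lemma}\label{lem:atoms}
\begin{enumerate}
\item[(a)] If $u$ is supported on $S$, so is every table in its $K_N$-fiber.
\item[(b)] Two tables supported on $S$ lie in one $K_N$-fiber if and only if their difference is in $\Lambda$.
\item[(c)] If $\Lambda=\mathbb Zw$ with $w\ne0$, then $\{w^+,w^-\}$ is a tight fiber of $K_N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $W=V(H)$, the penalty
\[
g_H(x)+\Bigl(\sum_{k\in\mathbb Z/3}x_k-1\Bigr)^2+\sum_{v}\sum_{k\notin C_v}x_vx_k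
\]
vanishes exactly when $x$ is an $H$-row with one color that is allowed at both ends of its edge, that is, when $x\in S$. Apply Lemma~\ref{lem:local}(a).

(b) Let $w$ be the difference; extend the moments linearly. By Lemma~\ref{lem:local}(b) we must decide when $\mu_G(w)=0$ for all $|G|\le2$. For an edge $e$, $\mu_e(w)$ is the left side of \eqref{eq:edge}, and $\mu_{\{v,k\}}(w)$ is the left side of \eqref{eq:vertex}. The moments of a nonadjacent pair of vertices and of a pair of colors vanish on every atom. The remaining moments vanish on $\Lambda$: $\mu_\emptyset(w)$ is the sum of \eqref{eq:edge} over all edges, $\mu_{\{v\}}(w)$ is its sum over the edges at $v$, and $2\mu_{\{k\}}(w)=2\sum_ew(e,k)$ is the sum of \eqref{eq:vertex} over all $v$.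

(c) By (a) and (b) the fiber of $w^+$ consists of the vectors $w^+-\lambda w$, $\lambda\in\mathbb Z$, that are nonnegative. Both $w^+$ and $w^-$ are nonzero by \eqref{eq:edge}. On $\operatorname{supp}w^+$ the vector equals $(1-\lambda)w^+$, which forces $\lambda\le1$; on $\operatorname{supp}w^-$ it equals $\lambda w^-$, which forces $\lambda\ge0$. The values $\lambda=0,1$ give $w^+$ and $w^-$, whose supports are disjoint.
\end{proof}

So we need $H$ and $(C_v)$ for which $\Lambda$ has rank one and a generator with large entries.

\subsection*{Wires and junctions}
The graph $H$ has \emph{junctions}, vertices with $C_v=\mathbb Z/3$, joined by wires. An edge between two junctions would allow all three colors and carry two free parameters. To carry one, we restrict the colors by inner vertices. For $k\in\mathbb Z/3$ a \emph{wire of type $\tau_k$} is a path with three edges between two distinct junctions whose two inner vertices belong to no other wire and have $C_v=\{k,k+1\}$. A graph that is a union of wires is simple, even if several wires join the same junctions.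

Every edge $e$ of a wire of type $\tau_k$ has $C_e=\{k,k+1\}$, so \eqref{eq:edge} says $w(e,k)=-w(e,k+1)$; call this number $a_e$. At an inner vertex, \eqref{eq:vertex} says that the numbers $a_e$ of its two edges are opposite. Along the wire they are $a,-a,a$. Because the length is odd, both ends see the same number $a$, the \emph{value} of the wire. At a junction $v$ let $\sigma_k(v)$ be the sum of the values of the wires of type $\tau_k$ that end at $v$. Color $k$ occurs on wires of type $\tau_k$ with the sign $+$ and on wires of type $\tau_{k-1}$ with the sign $-$, so \eqref{eq:vertex} at $v$ reads $\sigma_k(v)-\sigma_{k-1}(v)=0$ for all $k$. Therefore $\Lambda$ is identified with the set of integer assignments of values to wires such that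
\begin{equation}\label{eq:junction}
\sigma_0(v)=\sigma_1(v)=\sigma_2(v)\qquad\text{at every junction }v.
\end{equation}
An edge with number $a_e$ contributes $|a_e|$ to $|w^+|$, so a wire of value $a$ contributes $3|a|$.

A junction with one wire of each type \emph{copies}: its three wires have equal values. A junction with several wires of type $\tau_0$ and one each of types $\tau_1,\tau_2$ \emph{adds}: the last two carry the sum of the others. The smallest example has two junctions joined by one wire of each type. All three values are equal, $\Lambda$ has rank one, $|V(H)|=8$, and $K_{11}$ has a tight fiber of degree $9$. This is the case $q=0$ below; for larger $q$ we insert tripling stages.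

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1, every node/.style={inner sep=1.5pt}]
\node[circle,draw] (J) at (0,0) {$J_i$};
\node[circle,draw] (M) at (2,1.3) {$M_i$};
\node[circle,draw] (B) at (2,-1.3) {$\bar M_i$};
\node[circle,draw] (R) at (4,0) {$R_i$};
\node[circle,draw] (K) at (6.8,0) {$J_{i+1}$};
\draw[dashed] (J)--node[fill=white] {$\tau_1$} (M);
\draw[dashed] (B)--node[fill=white] {$\tau_1$} (R);
\draw[densely dotted,thick] (J)--node[fill=white] {$\tau_2$} (B);
\draw[densely dotted,thick] (M)--node[fill=white] {$\tau_2$} (R);
\draw (M)--node[fill=white] {$\tau_0$} (K);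
\draw (B)--node[fill=white] {$\tau_0$} (K);
\draw (R)--node[fill=white] {$\tau_0$} (K);
\end{tikzpicture}
\caption{One tripling stage. Circles are junctions, and each segment is a wire, a path with three edges carrying one integer value. At a junction the values of the wires of types $\tau_0,\tau_1,\tau_2$ have equal sums. The junctions $M_i,\bar M_i,R_i$ have one wire of each type, so all seven wires carry the same value $s$, and $J_{i+1}$ receives $3s$.}
\label{fig:stage}
\end{figure}

\subsection*{The tripling chain}
A stage (Figure~\ref{fig:stage}) starts from a junction $J_i$ that emits a value $s$ on one wire of type $\tau_1$ and one of type $\tau_2$, and produces three wires of type $\tau_0$ with value $s$. The junction $M_i$ receives the $\tau_1$-wire and emits types $\tau_0,\tau_2$; the junction $\bar M_i$ receives the $\tau_2$-wire and emits types $\tau_0,\tau_1$; the two leftover wires meet at $R_i$, which emits the third $\tau_0$-wire. A chain of stages has loose ends: the first junction lacks a wire of type $\tau_0$ and the last lacks wires of types $\tau_1,\tau_2$, and by \eqref{eq:junction} an absent type forces the common sum to be $0$. We close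 the ends by taking two copies of the chain and wiring them to each other.

\begin{proposition}\label{prop:triple}
For every $q\ge0$ the complex $K_{36q+11}$ has a tight fiber of degree $27\cdot3^q-18$.
\end{proposition}

\begin{proof}
Take junctions $J_i^\varepsilon$ for $0\le i\le q$ and $M_i^\varepsilon,\bar M_i^\varepsilon,R_i^\varepsilon$ for $0\le i<q$, where $\varepsilon\in\{0,1\}$. For each $\varepsilon$ and $0\le i<q$ the \emph{stage} $(i,\varepsilon)$ consists of seven wires (superscript $\varepsilon$ omitted):
\[
\tau_1:\ J_iM_i,\ \bar M_iR_i;\qquad\tau_2:\ J_i\bar M_i,\ M_iR_i;\qquad\tau_0:\ M_iJ_{i+1},\ \bar M_iJ_{i+1},\ R_iJ_{i+1}.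
\]
Add one wire $J_0^0J_0^1$ of type $\tau_0$ and two wires $J_q^0J_q^1$ of types $\tau_1$ and $\tau_2$. Let $H$ be the union of these wires.

Consider an assignment satisfying \eqref{eq:junction} and let $s_i^\varepsilon$ be the common sum at $J_i^\varepsilon$. Each $J_i^\varepsilon$ has exactly one wire of type $\tau_1$ and one of type $\tau_2$, so both have value $s_i^\varepsilon$. Each of $M_i^\varepsilon,\bar M_i^\varepsilon,R_i^\varepsilon$ has exactly one wire of each type and copies. So the wires at $M_i^\varepsilon$ have the value $s_i^\varepsilon$ of $J_iM_i$, those at $\bar M_i^\varepsilon$ have the value $s_i^\varepsilon$ of $J_i\bar M_i$, and those at $R_i^\varepsilon$ have the value $s_i^\varepsilon$ of $M_iR_i$. All seven wires of the stage have value $s_i^\varepsilon$, and the $\tau_0$-sum at $J_{i+1}^\varepsilon$ gives $s_{i+1}^\varepsilon=3s_i^\varepsilon$. The wire $J_0^0J_0^1$ of type $\tau_0$ is the only one of its type at both ends, so its value $s$ equals $s_0^0$ and $s_0^1$. Hence the wires of stage $(i,\varepsilon)$ have value $3^is$, and the wires $J_q^0J_q^1$ of types $\tau_1,\tau_2$ have value $3^qs$.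

Conversely, for any $s\in\mathbb Z$ these values satisfy \eqref{eq:junction}. At $M_i^\varepsilon,\bar M_i^\varepsilon,R_i^\varepsilon$ all three sums are $3^is$. At $J_i^\varepsilon$ the $\tau_1$- and $\tau_2$-sums are $3^is$, and the $\tau_0$-sum is $s$ for $i=0$ and $3\cdot3^{i-1}s$ for $i\ge1$. So $\Lambda=\mathbb Zw$ with $w$ the solution for $s=1$, and Lemma~\ref{lem:atoms}(c) gives a tight fiber of degree
\[
|w^+|=3\Bigl(2\cdot7\sum_{i<q}3^i+1+2\cdot3^q\Bigr)=3\bigl(7(3^q-1)+1+2\cdot3^q\bigr)=27\cdot3^q-18 .
\]
There are $2(4q+1)$ junctions and $14q+3$ wires with two inner vertices each, so $|V(H)|=8q+2+2(14q+3)=36q+8$ and $N=36q+11$.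
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
Apply Corollary~\ref{cor:transfer} with $N=36q+11$ and $d=27\cdot3^q-18$. For the growth rate fix $n$. Then $m=4N^2+2n-2$ gives $\sqrt m\le72q+22+\sqrt{2n-2}$, while $d\ge3^q$. So $d\ge2^{c\sqrt m}$ for any fixed $c$ with $0<c<(\log_23)/72$ and all large $q$.
\end{proof}

\section{An upper bound in terms of the number of faces}\label{sec:upper}

Let $\Gamma$ have $f$ faces, including $\emptyset$. Let $A$ be the $0/1$-matrix with rows indexed by the faces $G$, columns $A_x$ indexed by the configurations $x$, and entries $\prod_{j\in G}x_j$. By Lemma~\ref{lem:local}(b), $u$ and $v$ lie in one fiber if and only if $A(u-v)=0$. The matrix has $2^{|V|}$ columns but only $f$ rows, and the bound depends on the number of rows alone. Two facts are needed.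

\emph{The Graver basis.} An integer vector $w'$ is \emph{conformal} to $w$ if $w'^+\le w^+$ and $w'^-\le w^-$ coordinatewise. A nonzero integer vector $w$ with $Aw=0$ is \emph{primitive} if the only integer vectors $w'$ with $Aw'=0$ conformal to $w$ are $0$ and $w$. The binomials $p^{w^+}-p^{w^-}$ with $w$ primitive form the Graver basis, and they generate $I_\Gamma$ \cite[Ch.~4]{St}. Indeed, $p^u-p^v$ is a monomial times $p^{w^+}-p^{w^-}$ with $w=u-v$. If a nonzero kernel vector $w$ is not primitive, then $w=w'+w''$ with nonzero kernel vectors satisfying $w^\pm=w'^\pm+w''^\pm$, and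
\[
p^{w^+}-p^{w^-}=p^{w''^+}\bigl(p^{w'^+}-p^{w'^-}\bigr)+p^{w'^-}\bigl(p^{w''^+}-p^{w''^-}\bigr).
\]
Induction on $\|w\|_1$ and \eqref{eq:span} finish the argument.

\emph{The Steinitz lemma}, with constant equal to the dimension \cite{GS}. Vectors $y_1,\dots,y_M\in\mathbb R^f$ of $\ell_\infty$-norm at most $1$ with sum $0$ can be reordered so that all partial sums $y_1+\dots+y_a$ have $\ell_\infty$-norm at most $f$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(b)]
Let $w$ be primitive and $M=\|w\|_1$. Write $w$ as a sum of $M$ signed unit vectors $\pm e_x$, in which $e_x$ occurs $|w(x)|$ times with the sign of $w(x)$. Applying $A$ gives $M$ vectors $\pm A_x$ of $\ell_\infty$-norm at most $1$ with sum $0$. Order the terms by the Steinitz lemma, so that the partial sums $\sigma_1,\dots,\sigma_M$ are integer points of $[-f,f]^f$. Suppose $\sigma_a=\sigma_b$ with $1\le a<b\le M$, and let $w'$ be the sum of the signed unit vectors in positions $a+1,\dots,b$. Then $Aw'=\sigma_b-\sigma_a=0$. No two terms cancel, so $w'$ is conformal to $w$ and $\|w'\|_1=b-a$ lies strictly between $0$ and $M$. This contradicts primitivity. Hence the $\sigma_a$ are distinct and $M\le(2f+1)^f$.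 The row $G=\emptyset$ of $A$ gives $|w^+|=|w^-|$, so $p^{w^+}-p^{w^-}$ has degree $M/2\le\frac12(2f+1)^f$.

A triangulated $2$-sphere with $m$ vertices, $e$ edges and $t$ triangles has $m-e+t=2$ and $3t=2e$, so $e=3m-6$, $t=2m-4$ and $f=1+m+(3m-6)+(2m-4)=6m-9$. The bound is $\frac12(12m-17)^{6m-9}=2^{O(m\log m)}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS}
M. Develin and S. Sullivant, \emph{Markov bases of binary graph models}, Ann. Comb. 7 (2003) 441--466.

\bibitem{EKS}
Alexander Engstrom, Thomas Kahle and Seth Sullivant, \emph{Multigraded Commutative Algebra of Graph Decompositions}, arXiv:1102.2601 (2011).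

\bibitem{GS}
Grinberg and Sevast'yanov, Funct. Anal. Appl. 14 (1980).

\bibitem{St}
Sturmfels, \emph{Gr\"obner Bases and Convex Polytopes}.

\end{thebibliography}
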